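# Irreducible representations of nilpotent minimax groups that are not induced from finitely generated quotients

## 1. The field $\mathbb Q(2^{1/2},2^{1/4},2^{1/8},\dots)$ as a module

Let $D=\mathbb Z[1/2]$ be the additive group of dyadic rationals. It is not finitely generated, because a finitely generated subgroup lies in $2^{-n}\mathbb Z$ for some $n$. For $\gamma\in D$ let $2^\gamma$ be the positive real power, and let $E$ be the $\mathbb Q$-span of all $2^\gamma$. It is a ring, because $2^\gamma2^\delta=2^{\gamma+\delta}$. All its elements are algebraic over $\mathbb Q$, so it is a field.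

Let $D$ act on $E$ by $f\cdot\gamma=2^\gamma f$. A subspace stable under $D$ is stable under multiplication by $E$, so $E$ is a simple $\mathbb QD$-module. It is faithful, since $2^\gamma=1$ only for $\gamma=0$, and it is infinite-dimensional over $\mathbb Q$.

Still, it is built from something very small. By Eisenstein's criterion $X^{2^n}-2$ is irreducible over $\mathbb Q$, so the numbers $2^{j/2^n}$, $0\le j<2^n$, are linearly independent over $\mathbb Q$. Letting $n$ grow, $\{2^\gamma:\gamma\in D,\ 0\le\gamma<1\}$ is a $\mathbb Q$-basis of $E$. Put $U=\mathbb Q\cdot1$. Then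
$$E=\bigoplus_{\gamma\in D,\ 0\le\gamma<1}U\cdot\gamma .$$
The line $U$ is stable under the subgroup $\mathbb Z\le D$, where $1$ acts as multiplication by $2$, and the translates of $U$ by coset representatives of $\mathbb Z$ in $D$ fill $E$ without overlap. So $E$ is induced from a one-dimensional representation of an infinite cyclic group.

Change the action to $f\cdot\gamma=4^\gamma f$. Since $4^{1/2}=2\in\mathbb Q$, the line $U$ is now stable under $\frac12\mathbb Z$, and $E=\bigoplus_{0\le\gamma<1/2}U\cdot\gamma$. The right subgroup depends on arithmetic.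

Now replace $\mathbb Q$ by $\overline{\mathbb Q}$ and let $D$ act on the line $\overline{\mathbb Q}$ by $2^\gamma$. This is again faithful and irreducible. A module induced from a proper subgroup has dimension at least $2$, so this one is induced only from $D$ itself, and there the group that really acts is $D$, which is not finitely generated. The base field was too large: it contains all the $2^\gamma$.

So over a small field an irreducible representation of a group that is not finitely generated can come, by induction, from a representation in which only a finitely generated group acts. Must this happen for torsion-free nilpotent groups that are close to being finitely generated? Let us make this precise.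

## 2. Minimax groups, induced modules, and the statements

All modules are right modules. A right transversal to $H$ in $G$ is a set $T$ with $G=\bigsqcup_{t\in T}Ht$. For a prime $r$ and a field $k$ with $\operatorname{char}k\ne r$, $\mu_{r^n}$ is the group of $r^n$-th roots of unity in $\bar k$, and $\mu_{r^\infty}=\bigcup_n\mu_{r^n}$. It is isomorphic to the quasi-cyclic group $C_{r^\infty}\cong\mathbb Z[1/r]/\mathbb Z$.

**Definition (minimax group, spectrum).** A group is minimax if it has a finite series each of whose factors is cyclic or quasi-cyclic. For a minimax group $G$, $Sp(G)$ is the set of primes $p$ such that $G$ has a section isomorphic to $C_{p^\infty}$.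

For example $\mathbb Z[1/p]$ is minimax through $0<\mathbb Z<\mathbb Z[1/p]$, and $p$ lies in its spectrum. Let us see once why nothing else does. Suppose a group has a finite series with factors infinite cyclic or $C_{r'^\infty}$, with $r'$ in a set $\pi$ of primes, and suppose it has a section $C_{r^\infty}$ with $r\notin\pi$. The series induces on that section a finite series whose factors are $r$-groups and are sections of $\mathbb Z$ or of $C_{r'^\infty}$ with $r'\neq r$. An $r$-group that is a section of $\mathbb Z$ is finite, and one that is a section of $C_{r'^\infty}$ is trivial. So $C_{r^\infty}$ would be finite, which is absurd. Hence the spectrum of such a group is contained in $\pi$; in particular $Sp(\mathbb Z[1/p])=\{p\}$.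

**Definition (finitely generated field).** A field is finitely generated if it is finitely generated as a field over its prime subfield.

The fields $\mathbb Q$, number fields and $\mathbb F_\ell(\tau)$ qualify. The field $\mathbb Q(\mu_{p^\infty})$ does not: it is algebraic and of infinite degree over $\mathbb Q$.

**Definition (representations).** A representation $\varphi$ of $G$ over $k$ is identified with its $kG$-module $M$. It is irreducible if $M$ is simple ($M$ may be infinite-dimensional), and faithful if $\mathrm{Ker}\,\varphi=C_G(M)=1$.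

**Definition (induced, primitive).** Let $H\le G$ and let $U\le M$ be a $kH$-submodule of a $kG$-module. Then $M=U\otimes_{kH}kG$ if and only if $M=\bigoplus_{t\in T}Ut$ for a right transversal $T$ to $H$ in $G$; we then say that $M$ is induced from $U$. A module is primitive if it is not induced from any $kH$-submodule for any proper subgroup $H<G$.

The space $Ut$ depends only on the coset $Ht$. In Section 1, $E$ is induced from $U$ and so is not primitive. A one-dimensional module is primitive, because inducing from a subgroup $H$ multiplies the dimension by $|G:H|$.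

The problem, taken from Anatolii V. Tushev, "Irreducible representations of certain nilpotent groups of finite rank", arXiv:2412.00398 (2024), is this. Let $G$ be a torsion-free minimax nilpotent group, let $k$ be a finitely generated field with $\operatorname{char}k\notin Sp(G)$, and let $\varphi$ be a faithful irreducible representation of $G$ over $k$. Must there exist a subgroup $N$ and an irreducible primitive representation $\psi$ of $N$ over $k$ such that $\varphi$ is induced from $\psi$ and $N/\mathrm{Ker}\,\psi$ is finitely generated?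

The answer is no. Fix a prime $p$ and an integer $m\ge2$ divisible by $p$ (think of $m=p$), and put $O=\mathbb Z[1/p]$, $O'=\mathbb Z[1/m]\supseteq O$ and
$$G=G_m=\left\{\begin{pmatrix}1&\alpha&\beta&\gamma\\0&1&l&j\\0&0&1&i\\0&0&0&1\end{pmatrix}:\ \alpha,\beta\in O,\ \gamma\in O',\ l,i,j\in\mathbb Z\right\}.$$

**Theorem 1.** Let $k$ be a field with $\operatorname{char}k\nmid m$ containing an element $q$ of infinite multiplicative order. Then $G$ is torsion-free, minimax, nilpotent of class $3$, $Sp(G)$ is the set of primes dividing $m$, and $G$ has a faithful irreducible representation $\varphi$ over $k$ which is not induced from any representation $\psi$ (primitive or not) of any subgroup $N\le G$ with $N/\mathrm{Ker}\,\psi$ finitely generated.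

For a finitely generated $k$ the condition on $q$ just says that $k$ is infinite: in characteristic $0$ take $q=2$, and an infinite finitely generated field of characteristic $\ell$ is not algebraic over $\mathbb F_\ell$, so it contains a transcendental element. With $m=p$ we get a negative answer for every prime $p$ and every infinite finitely generated field with $\operatorname{char}k\neq p$, for instance $k=\mathbb Q$, $q=2$.

**Theorem 2.** For every finite non-empty set $\pi$ of primes, every $c\ge3$ and every field $k$ with $\operatorname{char}k\notin\pi$ that is not algebraic over a finite field (in particular every infinite finitely generated one), there is a torsion-free minimax nilpotent group $\hat G$ of class exactly $c$ with $Sp(\hat G)=\pi$, and a faithful irreducible representation of $\hat G$ over $k$, not induced from any $\psi$ with $N/\mathrm{Ker}\,\psi$ finitely generated.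

**Theorem 3.** If $m=p$ and $k$ is finitely generated, the $\varphi$ of Theorem 1 is not induced from any primitive representation of any subgroup of $G$.

**Proposition 4.** For abelian $G$ (class $1$) the answer to the problem is yes.

No claim is made about class exactly $2$.

We shall use the following facts all the time.

(I) Transitivity. If $N\le L\le G$ and $M=U\otimes_{kN}kG$, then $U\,kL=U\otimes_{kN}kL$ and $M=(U\,kL)\otimes_{kL}kG$: group the summands $Us$ by the cosets of $L$. Conversely, inducing in two stages gives the induced module.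

(II) If $M=U\otimes_{kN}kG$ is simple, then $U$ is simple: a submodule $0<W<U$ would give the proper non-zero submodule $\bigoplus_sWs$ of $M$.

(III) If a group $X$ acts on $M=\bigoplus_tM_t$, and on each $M_t$ by a scalar character $\chi_t:X\to k^*$, the $\chi_t$ being pairwise different, then every $X$-stable subspace $W$ equals $\bigoplus_tW\cap M_t$. Indeed let $w=w_1+\dots+w_r\in W$ with non-zero $w_i$ in different summands $M_{t_i}$; we show by induction on $r$ that all $w_i\in W$. For $r\ge2$ choose $b\in X$ with $\chi_{t_1}(b)\ne\chi_{t_2}(b)$. Then $w\cdot b-\chi_{t_1}(b)w\in W$ has fewer components, and its $t_2$-component is a non-zero multiple of $w_2$. By induction $w_2\in W$, and we apply induction to $w-w_2$.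

(IV) Subgroups of finitely generated nilpotent groups are finitely generated. A non-trivial normal subgroup of a nilpotent group meets the center non-trivially.

## 3. The group $G_m$

Multiplying two matrices of $G$, the first row of the product is $(1,\ \alpha+\alpha',\ \beta'+\alpha l'+\beta,\ \gamma'+\alpha j'+\beta i'+\gamma)$, so $G$ is closed under products, and likewise under inverses. It lies between $UT_4(\mathbb Z)$ and $UT_4(\mathbb Q)$, so it is torsion-free and nilpotent of class exactly $3$. A central element $X$ of $G$ commutes with $E_{12},E_{34},E_{23}$. Comparing $XE_{12}$ with $E_{12}X$ gives $l=j=0$, $E_{34}$ gives $\beta=l=0$, and $E_{23}$ gives $\alpha=i=0$. Hence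
$$Z(G)=\{\alpha=\beta=l=i=j=0\}.$$

Let $a(\alpha,\beta,\gamma)$ be the element with $l=i=j=0$, and let $A\cong O\times O\times O'$ be the abelian normal subgroup of all of these. Then $G/A\cong UT_3(\mathbb Z)$, while $O/\mathbb Z\cong C_{p^\infty}$ and $O'/\mathbb Z\cong\bigoplus_{r\mid m}C_{r^\infty}$. So $G$ has a finite series with factors infinite cyclic or $C_{r^\infty}$ with $r\mid m$. It is minimax, every prime $r\mid m$ lies in $Sp(G)$, and by the argument of Section 2 no other prime does.

Put $g=1+E_{23}$, $x=1+E_{34}$, $h=1+E_{24}$; $x$ and $h$ commute. Conjugation acts on the row $(\alpha,\beta,\gamma)$ through the lower right $3\times3$ block: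
$$g^{-1}a(\alpha,\beta,\gamma)g=a(\alpha,\beta+\alpha,\gamma),\qquad t\,a(\alpha,\beta,\gamma)\,t^{-1}=a(\alpha,\beta,\gamma-\beta i-\alpha j)\ \text{ for }t=x^ih^j.\tag{1}$$
We use the following subgroups and map.

- $H=A\langle g\rangle$, given by $i=j=0$, and $T=\langle x,h\rangle\cong\mathbb Z^2$. Modulo $A$, $T$ is the normal subgroup $l=0$ of $UT_3(\mathbb Z)$, complemented by $\langle g\rangle$, so $T$ is a right transversal to $H$ in $G$.
- $Z'=\{a(0,\beta,\gamma)\}$, which is central in $H$ by (1).
- $F=\{a(\alpha,\beta,\gamma):\alpha,\beta,\gamma\in\mathbb Z\}\cong\mathbb Z^3$.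
- $A_n=\{a(\alpha,\beta,\gamma)\in A:\alpha\in p^{-n}\mathbb Z\}$ and $H_n=A_n\langle g\rangle$, so that $H=\bigcup_nH_n$.
- $\mathrm{pr}:A\to O$, $a(\alpha,\beta,\gamma)\mapsto\alpha$, with kernel $Z'$.

**Lemma 5.** If a subgroup $Y\le O$ contains a non-zero integer, then either $Y\le p^{-n}\mathbb Z$ for some $n$, or $Y\supseteq m'O$ for some $m'\ge1$ prime to $p$.

**Proof.** Let $p^sm'\in Y$ with $m'\ge1$, $p\nmid m'$. If $Y$ lies in no $p^{-n}\mathbb Z$, it contains fractions $c/p^n$ with $p\nmid c$ for arbitrarily large $n$. The group generated by $c/p^n$ and $p^sm'=p^{s+n}m'/p^n$ is $\gcd(c,p^{s+n}m')\,p^{-n}\mathbb Z$. As $p\nmid c$, this gcd divides $m'$, so the group contains $m'/p^n$. Hence $m'O\le Y$. $\square$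

## 4. Laurent polynomials carry a simple $kH$-module with too many eigenvectors

From now until the end of Section 8 fix $k$ and $q$ as in Theorem 1. Since $p\mid m$, $\operatorname{char}k\ne p$.

Choose a homomorphism $e:O\to\bar k^*$ with kernel $\mathbb Z$ and image $\mu_{p^\infty}$. As $\bar k^*$ is divisible, choose a homomorphism $O'\to\bar k^*$, $\gamma\mapsto q^\gamma$, with $q^1=q$. It is injective: if $q^\gamma=1$ with $\gamma\ne0$, a non-zero integer multiple of $\gamma$ shows that $q$ has finite order. Let $K\subseteq\bar k$ be the $k$-span of all $e(\beta)q^\gamma$, $\beta\in O$, $\gamma\in O'$. These elements form a group and are algebraic over $k$, so $K$ is a field, and $K\supseteq\mu_{p^\infty}$.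

On the field $K((u))$ of formal Laurent series define
$$f\cdot g=uf,\qquad f\cdot a(\alpha,\beta,\gamma)=e(\beta)q^\gamma f(e(-\alpha)u).\tag{2}$$
The second formula is an action of $A$. For the relation in (1), rewritten as $a(\alpha,\beta,\gamma)\,g=g\,a(\alpha,\beta+\alpha,\gamma)$, we check
$$(f\cdot g)\cdot a(\alpha,\beta+\alpha,\gamma)=e(\beta+\alpha)q^\gamma\,e(-\alpha)u\,f(e(-\alpha)u)=\bigl(f\cdot a(\alpha,\beta,\gamma)\bigr)\cdot g .$$
So $K((u))$ is a $kH$-module, and the action is $K$-linear. The elements of $Z'$ act by the scalars $e(\beta)q^\gamma$, whose $k$-span is $K$, so every $kZ'$-submodule is a $K$-subspace. If $\alpha\in\mathbb Z$, then $a(\alpha,\beta,\gamma)$ acts as the scalar $e(\beta)q^\gamma$.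

For a non-zero Laurent polynomial $P$ let $\mathrm{sp}(P)$ be the highest minus the lowest exponent; then $\mathrm{sp}(PQ)=\mathrm{sp}(P)+\mathrm{sp}(Q)$.

The first module to try is $V=K[u,u^{-1}]$. It is simple. Let $0\ne P\in W\le V$, with $W$ a submodule, and take $p^r>\mathrm{sp}(P)$. The part of $P$ with exponents congruent to $c$ modulo $p^r$ is $p^{-r}\sum_{\zeta\in\mu_{p^r}}\zeta^{-c}P(\zeta u)\in W$. Because $p^r>\mathrm{sp}(P)$, each such part is a monomial or zero. So $W$ contains a monomial, and $W=V$.

But $V$ is useless for us. Take $k=\mathbb Q$, $q=2$, $m=p$ odd. Put $U=\mathbb Q(\mu_p)\cdot1\subset V$ and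
$$N=\{a(\alpha,\beta,\gamma):\alpha\in O,\ \beta\in p^{-1}\mathbb Z,\ \gamma\in\mathbb Z\}.$$
The group $N$ acts on $U$ by the scalars $e(\beta)2^\gamma$; all $a(\alpha,0,0)$ act trivially, and $N/C_N(U)$ is generated by the images of two elements.

We claim $V=U\otimes_{kN}kH$. A transversal to $N$ consists of the $a(0,\beta,\gamma)g^l$ with $\beta$ modulo $p^{-1}\mathbb Z$ and $\gamma$ modulo $\mathbb Z$, and $V=\bigoplus_lKu^l$. So we must see that the corresponding $e(\beta)2^\gamma$ form a $\mathbb Q(\mu_p)$-basis of $K$. They span $K$. Put $E'=\mathbb Q(\mu_{p^\infty})$. Since $[\mathbb Q(\mu_{p^n}):\mathbb Q(\mu_p)]=p^{n-1}$, the $e(\beta)$ form a basis of $E'$ over $\mathbb Q(\mu_p)$.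

Next, $2$ is not a $p$-th power in $E'$. Otherwise $E'\supseteq\mu_p$ would contain all $p$-th roots of $2$, and, $E'/\mathbb Q$ being abelian, the field $\mathbb Q(\sqrt[p]2)\subset\mathbb R$ would be normal over $\mathbb Q$, although it does not contain the non-real $p$-th roots of $2$. As $p$ is odd, it follows that $X^{p^n}-2$ is irreducible over $E'$ for all $n$, so the $2^\gamma$ form an $E'$-basis of $K$. This proves the claim.

By transitivity the module that we shall induce from $V$ to $G$ is also induced from $U$. One can even make $U$ primitive: among the pairs $(N',U')$ with $N'\le N$ that induce $U$, take one with $\dim_kU'$ least. Then $U'$ is primitive, it is simple by (II) since the abelian image of $N$ acts on $\mathbb Q(\mu_p)$ with $k$-span the field $\mathbb Q(\mu_p)$, and $N'/C_{N'}(U')$ is a quotient of a subgroup of the finitely generated abelian group $N/C_N(U)$.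

What went wrong is visible: the vector $1$ spans a $K$-line stable under all of $A$, so the whole divisible direction $\alpha\in O$ is absorbed into a kernel. In $K((u))$ the vectors $f$ with $f(\zeta u)\in Kf$ for all $\zeta\in\mu_{p^\infty}$ are exactly the elements of the lines $Ku^i$, since all exponents of a non-zero such $f$ must be congruent modulo every $p^r$. We need a simple submodule of $K((u))$ without monomials.

## 5. A lacunary product and the simple module $M_0$

The idea is to start from an infinite product which every root of unity of order $p^n$ changes only in its first few factors. Put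
$$w_n=\prod_{0\le i<n,\ i\text{ even}}(1+u^{p^i}),\quad w_0=1,\qquad v_n=\prod_{i\ge n,\ i\text{ even}}(1+u^{p^i})\in K[[u^{p^n}]].$$
Then $v_n=(w_r/w_n)\,v_r$ for $r\ge n$, and $v_n(\zeta u)=v_n(u)$ for $\zeta\in\mu_{p^n}$. For $n\ge1$,
$$\deg w_n\le p^{n-1}(1+p^{-2}+p^{-4}+\cdots)\le\tfrac43p^{n-1}\le\tfrac23p^n,\tag{3}$$
and $\deg w_0=0$. For $\alpha\in p^{-n}\mathbb Z$ and $P\in V$, (2) gives
$$(v_nP)\cdot a(\alpha,\beta,\gamma)=e(\beta)q^\gamma\,v_n\,P(e(-\alpha)u).\tag{4}$$
So $v_nV$ is $H_n$-invariant. As $v_nV\subseteq v_{n+1}V$,
$$M_0:=\bigcup_nv_nV\subset K((u))$$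
is a $kH$-module.

For $p=2$ the starting series is
$$v_0=(1+u)(1+u^4)(1+u^{16})\cdots=1+u+u^4+u^5+u^{16}+u^{17}+u^{20}+u^{21}+\cdots.$$
The substitution $u\mapsto-u$ turns it into $(1-u)v_1$, and averaging gives $v_1=v_2=1+u^4+u^{16}+u^{20}+\cdots$. The substitutions by fourth roots of unity fix $v_2$. A primitive eighth root of unity changes $v_2=(1+u^4)v_3$ into $(1-u^4)v_3$, and averaging gives $v_3=1+u^{16}+\cdots$. The series become sparser, but never reduce to a monomial.

The gaps matter. If for $p=2$ we used all $i\ge0$, then $\prod_{i\ge n}(1+u^{2^i})=1/(1-u^{2^n})$, and the union of the $(1-u^{2^n})^{-1}V$ would contain $V$ as a proper submodule: neither simple nor free of monomials. What we need is the factor $\frac23<1$ in (3). For non-zero $f=v_nP$ and $r\ge n$ write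
$$f=v_rQ_r,\qquad Q_r=P\,w_r/w_n.$$
By (3), $\mathrm{sp}(Q_r)\le\mathrm{sp}(P)+\frac23p^r$, so
$$\mathrm{sp}(Q_r)<p^r\quad\text{for all large }r.\tag{5}$$

**Lemma 6.** (a) A non-zero element of $K[u^{\pm1}]$ acts injectively on $M_0$. (b) $M_0$ is a simple $kH$-module. (c) If $n_0\ge1$ is an integer, there is no $0\ne f\in M_0$ with $f\cdot a(\alpha,0,0)\in Kf$ for all $\alpha\in n_0O$.

**Proof.** (a) $M_0$ lies in the field $K((u))$.

(b) Let $W\ne0$ be a submodule and $0\ne f=v_nP\in W$. For every $r$ as in (5) write $W\cap v_rV=v_rI$. By (4), $I$ is a $K$-subspace of $V$ closed under multiplication by $u^{\pm1}$ and under $Q(u)\mapsto Q(\zeta u)$, $\zeta\in\mu_{p^r}$. As $p$ is invertible in $K$, averaging as in Section 4 shows that $I$ contains, for every residue class modulo $p^r$, the part of $Q_r$ with exponents in that class. By (5) these parts are monomials or zero. So $I$ contains a monomial, $I=V$ and $W\supseteq v_rV$. This holds for all large $r$, hence $W=M_0$.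

(c) Let $n_1$ be the prime-to-$p$ part of $n_0$; then $n_0O=n_1O$, since $p$ is a unit of $O$. Suppose $f=v_nP\ne0$ is such an element, and take $r\ge n+2$ as in (5). Put $\alpha=n_1/p^r$. Then $\zeta=e(-\alpha)$ is a primitive $p^r$-th root of unity, because $e$ has kernel $\mathbb Z$. By (4), $Q_r(\zeta u)\in KQ_r(u)$, so all exponents of $Q_r$ are congruent modulo $p^r$, and by (5) $Q_r$ is a monomial. But $\mathrm{sp}(Q_r)\ge\deg(w_r/w_n)>0$, since one of $n,n+1$ is even. This is a contradiction. $\square$

## 6. Inducing to $G$: eigenspaces of $F$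

As an $H$-module $M_0$ is not faithful: $a(1,0,0)$ and $a(0,1,0)$ act trivially. The elements $x,h$ repair this, because by (1) they shear the coordinates $\beta,\alpha$ into $\gamma$, where $q$ is seen. The same mechanism controls all ways of inducing. We isolate it in a lemma, which will be used again for Theorem 2; for this lemma only, the letters denote arbitrary objects.

**Lemma 7.** Let $F\le H\le G$ be groups, $T\ni1$ a right transversal to $H$ in $G$, $M_0$ a simple $kH$-module and $M=M_0\otimes_{kH}kG=\bigoplus_{t\in T}M_0t$. Assume

(6) $F$ acts on each $M_0t$ through a character $\chi_t:F\to k^*$, and for $t\ne t'$ the characters $\chi_t,\chi_{t'}$ differ on every subgroup of finite index in $F$.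

(a) $M$ is simple.

Let further $N\le G$, and let $U\le M$ be a $kN$-submodule with $M=U\otimes_{kN}kG$.

(b) $U$ is simple and $|F:F\cap N|<\infty$.

(c) There is $t\in T$ such that, for $N^*=tNt^{-1}$ and $U^*=Ut^{-1}$, we have $M=U^*\otimes_{kN^*}kG$ and $U_1:=U^*\cap M_0\neq0$; and with $N_1=N^*\cap H$,
$$M_0=U_1\otimes_{kN_1}kH,\qquad|F:F\cap N_1|<\infty .$$
If $U$ is primitive, so is $U^*$.

(d) If $G$ is nilpotent and $N/C_N(U)$ is finitely generated, then $N_1/C_{N_1}(U_1)$ is finitely generated.

(e) If $U$ is primitive, then $N^*=N_1\le H$ and $U^*=U_1\le M_0$.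

**Proof.** (a) Let $W\ne0$ be a submodule. By (6) and (III), $W=\bigoplus_tW\cap M_0t$. Some $W\cap M_0t$ is non-zero; multiplying by $t^{-1}$, $W\cap M_0\ne0$. As $M_0$ is simple, $W\supseteq M_0$, and $W=M$.

(b) Simplicity is (II). For the index, which says that $N$ contains most of $F$, let $0\ne v\in U$. Since $v$ is a finite sum of eigenvectors of $F$, $\dim_kv\,kF<\infty$. If $f_1,f_2,\dots\in F$ lie in different cosets $(F\cap N)f_i$, they lie in different cosets $Nf_i$, so the non-zero vectors $vf_i\in Uf_i$ are linearly independent. Hence $|F:F\cap N|\le\dim_kv\,kF$.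

(c) First we move $U$ so that it meets $M_0$. By (b), (6) and (III), applied to $F\cap N$, $U=\bigoplus_tU\cap M_0t$. Choose $t$ with $U\cap M_0t\ne0$. Then $U^*=Ut^{-1}$ is a module for $N^*=tNt^{-1}$. If $\{s\}$ is a right transversal to $N$, then $G=tG=\bigsqcup_sN^*ts$ and $U^*ts=Us$, so $M=U^*\otimes_{kN^*}kG$. Also $U_1\supseteq(U\cap M_0t)t^{-1}\ne0$. If $U^*$ were induced from a submodule $U'$ over a proper subgroup $N'<N^*$, then $U$ would be induced from $U't$ over $t^{-1}N't$. So primitivity is preserved.

Next we compare with $M_0$. Let $S_1$ be a right transversal to $N_1$ in $H$. Its elements lie in different cosets of $N^*$, because $ss'^{-1}\in N^*$ implies $ss'^{-1}\in N_1$. So $\sum_{s\in S_1}U_1s$ is direct. It equals $U_1kH$, a non-zero $kH$-submodule of $M_0$, hence $M_0$. Finally, (b) applies to $(N^*,U^*)$, and $F\cap N_1=F\cap N^*$ since $F\le H$.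

(d) Conjugation by $t$ gives $N^*/C_{N^*}(U^*)\cong N/C_N(U)$, a finitely generated nilpotent group. Its subgroup $N_1/(N_1\cap C_{N^*}(U^*))$ is finitely generated by (IV), and $N_1/C_{N_1}(U_1)$ is a quotient of that subgroup.

(e) We show that $U^*$ is induced from $U_1$. For $n\in N^*$ the space $M_0n$ is the summand $M_0t'$ with $Hn=Ht'$. If $n,n'\in N^*$ lie in different cosets of $N_1=N^*\cap H$, then $Hn\ne Hn'$. So the sum of the $U_1n$ over a right transversal to $N_1$ in $N^*$ is direct. It is a non-zero $kN^*$-submodule of $U^*$, which is simple by (b). Hence $U^*=U_1\otimes_{kN_1}kN^*$, and since $U^*$ is primitive, $N_1=N^*$ and $U_1=U^*$. $\square$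

Return to our groups, and let $M=M_0\otimes_{kH}kG=\bigoplus_{t\in T}M_0t$. For $a=a(\alpha,\beta,\gamma)\in F$ and $t=x^ih^j$ we have $(vt)a=\bigl(v\cdot tat^{-1}\bigr)t$, so by (1) $a$ acts on $M_0t$ as the scalar
$$\chi_t(a)=q^{\gamma-\beta i-\alpha j}\in k^* .$$
A subgroup of finite index in $F$ contains $a(0,d,0)$ and $a(d,0,0)$ for some $d\ge1$, with values $q^{-di}$ and $q^{-dj}$. As $q$ has infinite order, these determine $(i,j)$. So (6) holds, and by Lemma 7(a) $M$ is simple.

It is faithful. By (IV), a non-trivial kernel would contain some $a(0,0,\gamma)\in Z(G)$ with $\gamma\ne0$, but this acts on $M_0$ as $q^\gamma\neq1$. Let $\varphi$ be the representation of $G$ on $M$.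

## 7. Subgroups of $H$ that induce $M_0$

By Lemma 7 the question is now about $H$ and $M_0$ only. There are three ways for a subgroup $N\leq H$ to be smaller than we want: it may miss $g$ altogether; it may contain only bounded denominators in the $\alpha$-direction; or it may contain unbounded ones, with most of them in the kernel. We exclude each.

**Lemma 8.** Let $N\le H$, let $U\le M_0$ be a $kN$-submodule with $M_0=U\otimes_{kN}kH$, suppose $|F:F\cap N|<\infty$, and put $B=N\cap A$. Then

(a) $N\not\le A$;

(b) $\mathrm{pr}(B)\supseteq m'O$ for some $m'\ge1$ prime to $p$;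

(c) $N/C_N(U)$ is not finitely generated.

**Proof. Step (a).** We show that $N\le A$ would force an eigenvector as in Lemma 6(c). Suppose $N\le A$. By (I), $M_0=\bigoplus_{i\in\mathbb Z}(U\,kA)g^i$. If $0\ne W\le U\,kA$ is a $kA$-submodule, then $\bigoplus_iWg^i$ is a non-zero $kH$-submodule, because $Wg^ia=W(g^iag^{-i})g^i=Wg^i$. So it is $M_0$, and $W=U\,kA$. Thus $U\,kA$ is a simple module over the commutative ring $kA$, and $kA$ acts on it through a field $E$. The image of $kZ'$ in $E$ is $K$, acting by scalars. For $\alpha\in p^{-n}\mathbb Z$ the $p^n$-th power of $a(\alpha,0,0)$ is $a(p^n\alpha,0,0)$, which acts as $1$. So $a(\alpha,0,0)$ acts as a $p^n$-th root of unity of the field $E\supseteq K\supseteq\mu_{p^n}$, hence as a scalar from $K$. Any $0\ne f\in U\,kA$ now contradicts Lemma 6(c) with $n_0=1$.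

**Step (b).** We show that bounded denominators make the module finitely generated over a Laurent polynomial ring commuting with the action, which is incompatible with simplicity. As $B\supseteq F\cap N$ contains some $a(d,0,0)$, $d\ge1$, $\mathrm{pr}(B)$ contains a non-zero integer. If (b) fails, then by Lemma 5 $\mathrm{pr}(B)\le p^{-n}\mathbb Z$ for some $n$. Now $N/B$ embeds in $H/A\cong\mathbb Z$ and is non-trivial by (a), so $N=B\langle y\rangle$ with $y=g^la$, $l\ge1$, $a\in A$. Enlarge $n$ so that $a\in A_n$. Then
$$y^{p^n}=g^{lp^n}a',\qquad a'=\prod_{0\le i<p^n}g^{-li}ag^{li},\qquad\mathrm{pr}(a')=p^n\,\mathrm{pr}(a)\in\mathbb Z .$$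
Hence $y^{p^n}$ acts on $M_0$ as multiplication by $\xi=\kappa u^{lp^n}$ with $\kappa\in K^*$.

Does $\xi$ commute with $N$? Let $b\in B$ and $\mathrm{pr}(b)=\alpha\in p^{-n}\mathbb Z$. As $a'$ commutes with $A$, (1) gives $b^{-1}y^{-p^n}by^{p^n}=a(0,lp^n\alpha,0)$, which acts as $e(lp^n\alpha)=1$. So $\xi$ commutes with the action of $B$, of $y$ and of $Z'$, that is, of $NZ'$.

Let $U_2=U\,k[NZ']$. It is a $K$-subspace, because it is stable under $Z'$. By (I), $M_0=U_2\otimes_{k[NZ']}kH$, so $U_2$ is a simple $k[NZ']$-module by (II). Let $0\ne f\in U_2$. Then $U_2=\sum_{i\in\mathbb Z}f\,k[BZ']\,y^i$. As $BZ'\le A_n$, $f\,k[BZ']$ lies in the sum of the lines $K\,f\cdot a(\alpha,0,0)$ with $\alpha\in p^{-n}\mathbb Z$, and $f\cdot a(\alpha,0,0)$ depends only on $\alpha$ modulo $\mathbb Z$. So $\dim_Kf\,k[BZ']<\infty$. Since $y^{p^n}$ acts as $\xi$,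
$$U_2=\sum_{0\le i<p^n}f\,k[BZ']\,y^i\,K[\xi^{\pm1}]$$
is a finitely generated $K[\xi^{\pm1}]$-module. The element $\xi$ is transcendental over $K$, so $K[\xi^{\pm1}]$ is a principal ideal domain, and $U_2$ is torsion-free over it by Lemma 6(a). Hence $U_2$ is free of finite rank at least $1$, and $0\ne U_2(\xi-1)\ne U_2$. But $U_2(\xi-1)$ is a $k[NZ']$-submodule, contradicting simplicity.

**Step (c).** We show that a finitely generated quotient would leave too much in the kernel. Suppose $N/C_N(U)$ is finitely generated. It is nilpotent, so with $P=C_B(U)$ its subgroup $B/P$ is finitely generated. Let $Y=\mathrm{pr}(B)\supseteq m'O$. Then $Y/\mathrm{pr}(P)$ is finitely generated, while $Y$ is not, so $\mathrm{pr}(P)\ne0$. Hence $O/\mathrm{pr}(P)$ is periodic, $Y/\mathrm{pr}(P)$ is finite, of order $r$ say, and $\mathrm{pr}(P)\supseteq rY\supseteq rm'O$. So for every $\alpha\in rm'O$ there is some $a(\alpha,\beta,\gamma)\in P$, and for $0\ne f\in U$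
$$f=f\cdot a(\alpha,\beta,\gamma)=e(\beta)q^\gamma\,f\cdot a(\alpha,0,0).$$
Thus $f\cdot a(\alpha,0,0)\in Kf$ for all $\alpha\in rm'O$, contradicting Lemma 6(c). $\square$

**Proof of Theorem 1.** The properties of $G$ are in Section 3, and $\varphi$ is faithful and irreducible by Section 6. If $\varphi$ were induced from $\psi$ on $N$ with $N/\mathrm{Ker}\,\psi$ finitely generated, Lemma 7(c),(d) would give $(N_1,U_1)$ as in Lemma 8 with $N_1/C_{N_1}(U_1)$ finitely generated, contradicting Lemma 8(c). $\square$

## 8. Every class $c\ge3$ and every finite non-empty spectrum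

To raise the class we multiply $G_m$ by $UT_{c+1}(\mathbb Z)$ and use a module on which a large part of the second factor acts by scalars.

**Proof of Theorem 2.** **Choice of data.** Let $m=\prod_{r\in\pi}r$ and let $p$ be any prime in $\pi$. The field $k$ contains $\mathbb Q$, or $\mathbb F_\ell(\tau)$ with $\tau$ transcendental, so it contains multiplicatively independent $q,q'$: take $2,3$, respectively $\tau,1+\tau$. Use $G=G_m$, $H$, $F$, $T$, $M_0$ for this $q$.

**The second factor.** We need a subgroup with a character and a transversal. Let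
$$J=UT_{c+1}(\mathbb Z)=\left\{\begin{pmatrix}1&a\\0&\sigma\end{pmatrix}:a\in\mathbb Z^c,\ \sigma\in UT_c(\mathbb Z)\right\},\qquad(a,\sigma)(a',\sigma')=(a'+a\sigma',\sigma\sigma').$$
Let $A_J$ be the subgroup $\sigma=1$, let $S_J$ be the subgroup where $\sigma$ has last column $(0,\dots,0,1)^T$, and let $T_J\cong\mathbb Z^{c-1}$ be the subgroup with $a=0$ and $\sigma$ equal to $1$ outside the last column.

Then $T_J$ is a right transversal to $S_J$. Indeed, let $\tau=1+ve_c^T\in UT_c(\mathbb Z)$, where $v$ is a column with last entry $0$. If $\sigma'$ has trivial last column, then $\sigma'\tau$ has last column $\sigma'v+e_c$ and the other columns of $\sigma'$. So every $\sigma$ is uniquely $\sigma'\tau$, and $(a,\sigma)=(a\tau^{-1},\sigma')(0,\tau)$.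

The map $\lambda:S_J\to k^*$, $(a,\sigma)\mapsto q'^{\,a_c}$, is a homomorphism, because $(a'+a\sigma')_c=a'_c+a_c$ when $\sigma'$ has last column $(0,\dots,0,1)^T$.

**The group and the module.** Put $\hat G=G\times J$. It is torsion-free, minimax and nilpotent of class $\max(3,c)=c$; its series has factors infinite cyclic or $C_{r^\infty}$, $r\in\pi$, so $Sp(\hat G)=\pi$ as in Section 2. Put $\hat H=H\times S_J$, let $\hat M_0=M_0$ with $S_J$ acting through $\lambda$, and $\hat M=\hat M_0\otimes_{k\hat H}k\hat G$.

**Checking (6).** We want Lemma 7 for $\hat F=F\times A_J\le\hat H$ and the transversal $T\times T_J$. Let $t'\in T_J$ have last column entries $t'_1,\dots,t'_{c-1},1$ in $\sigma$. Conjugation $a\mapsto t'at'^{-1}$ multiplies the row $a$ by $\sigma^{-1}$, which changes only the last entry, to $a_c-\sum_{i<c}a_it'_i$. So $\hat F$ acts on $\hat M_0x^ih^jt'$ by the character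
$$(a(\alpha,\beta,\gamma),a)\mapsto q^{\gamma-\beta i-\alpha j}\,q'^{\,a_c-\sum_{i'<c}a_{i'}t'_{i'}} .$$
A subgroup of finite index in $\hat F$ contains, for some $d\ge1$, the $d$-th powers of all the coordinate elements, and these detect $i$, $j$ and all $t'_{i'}$, as $q,q'$ have infinite order. So (6) holds. Since $\hat M_0$ is simple already over $kH$, Lemma 7(a) shows that $\hat M$ is simple.

It is faithful: $Z(\hat G)=Z(G)\times Z(J)$ acts by $q^\gamma q'^{\,a_c}$. If this is $1$, a multiple with integral $\gamma$ and the independence of $q,q'$ give $\gamma=a_c=0$. Now use (IV).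

**Reduction to Lemma 8.** Suppose $\hat M$ is induced from $(N,U)$ with $N/C_N(U)$ finitely generated. Lemma 7(c),(d) gives $N_1\le\hat H$ and $U_1\le\hat M_0$ with $\hat M_0=U_1\otimes_{kN_1}k\hat H$, $|\hat F:\hat F\cap N_1|<\infty$ and $N_1/C_{N_1}(U_1)$ finitely generated. If $s\in S_J$, then $s$ acts by a scalar of $k$, so $U_1s=U_1$. For $s\notin N_1$ the sum $U_1+U_1s$ would be direct, so $s\in N_1$. Thus $S_J\le N_1$ and $N_1=N_2\times S_J$ with $N_2=N_1\cap H$. A right transversal to $N_2$ in $H$ is one to $N_1$ in $\hat H$, so $M_0=U_1\otimes_{kN_2}kH$. Also $|F:F\cap N_2|<\infty$, and $N_2/C_{N_2}(U_1)$ embeds in $N_1/C_{N_1}(U_1)$, hence is finitely generated by (IV). This contradicts Lemma 8(c). $\square$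

## 9. Roots in cyclotomic towers over finitely generated fields

Theorem 3 and Proposition 4 need to know how far an element can become an $r^n$-th power after all $r$-power roots of unity have been adjoined. The answer will be: only boundedly far.

**Lemma 9.** If $k'$ is a finitely generated field, then $k'^*$ is the direct product of a finite group and a free abelian group. In particular $k'$ has finitely many roots of unity.

**Proof.** Choose a normal domain $R$, finitely generated as a ring over $\mathbb Z$ or $\mathbb F_\ell$, with quotient field $k'$. The valuations at the height-one primes embed $k'^*/R^*$ in a free abelian group, so $k'^*/R^*$ is free and $k'^*\cong R^*\times(\text{free abelian})$. The group $R^*$ is finitely generated (Roquette; see Lang, *Fundamentals of Diophantine Geometry*, Ch. 2, §7). $\square$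

**Lemma 10.** Let $r$ be a prime, $k'$ a finitely generated field with $\operatorname{char}k'\ne r$, and $k_\infty\supseteq k'(\mu_{r^\infty})$ an abelian Galois extension of $k'$. There is $s\ge0$ such that: if $d\in k_\infty^*$, $n\ge0$ and $d^{r^n}\in k'$, then there are $w\in\mathbb Z$ and $\zeta\in\mu_{r^n}$ with $v_r(w)=s$ and $d^w\zeta^{-1}\in k'$.

**Proof.** Let $\chi:\mathrm{Gal}(k_\infty/k')\to\mathbb Z_r^*$ be the cyclotomic character. By Lemma 9, $\mu_{r^\infty}\not\subset k'$, so there is $\sigma$ with $\chi(\sigma)\ne1$. Put $s=v_r(\chi(\sigma)-1)$.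

If $n\le s$, take $w=r^s$ and $\zeta=1$. If $n>s$, take an integer $w\equiv\chi(\sigma)-1\pmod{r^n}$; then $v_r(w)=s$. For $\tau$ in the Galois group, $\tau(d)=\zeta_\tau d$ with $\zeta_\tau\in\mu_{r^n}$, since $\tau$ fixes $d^{r^n}$. Now use that the group is abelian: $\sigma\tau(d)=\zeta_\tau^{\chi(\sigma)}\zeta_\sigma d$ and $\tau\sigma(d)=\zeta_\sigma^{\chi(\tau)}\zeta_\tau d$ are equal, so
$$\zeta_\tau^{w}=\zeta_\tau^{\chi(\sigma)-1}=\zeta_\sigma^{\chi(\tau)-1}=\tau(\zeta_\sigma)\zeta_\sigma^{-1}.$$
Hence $\tau(d^w)=\tau(\zeta_\sigma)\zeta_\sigma^{-1}d^w$, so $d^w\zeta_\sigma^{-1}$ is fixed by every $\tau$ and lies in $k'$. $\square$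

**Lemma 11.** Let $k$ be finitely generated, $\operatorname{char}k\ne p$, $q_1\in\bar k^*$ of infinite order, and $K_3=k(q_1,\mu_{p^\infty})$. There is $C\ge0$ such that, for all $t\in\mathbb Z$ and $n\ge0$, $q_1^t\in(K_3^*)^{p^n}$ implies $p^n\mid p^Ct$.

**Proof.** Put $k'=k(q_1)$, a finitely generated field; $K_3=k'(\mu_{p^\infty})$ is abelian Galois over it. If $q_1^t=d^{p^n}$ with $d\in K_3$, Lemma 10 (with $r=p$, $k_\infty=K_3$) gives $\eta=d^w\zeta^{-1}\in k'$ with $\zeta\in\mu_{p^n}$, $v_p(w)=s$, so $\eta^{p^n}=q_1^{tw}$. By Lemma 9, $k'^*$ modulo torsion is free abelian, and the image of $q_1$ there is $\rho$ times a vector whose coordinates have greatest common divisor $1$, for some $\rho\ge1$. Hence $p^n\mid\rho tw$, and $C=s+v_p(\rho)$ works. $\square$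

## 10. Abelian groups

The example of Section 1 is typical of the abelian case: outside a finitely generated subgroup, degrees of field extensions grow as fast as group indices.

**Proof of Proposition 4.** Let $G$ be torsion-free abelian minimax, $k$ finitely generated with $\operatorname{char}k\notin Sp(G)$, and $M$ simple and faithful.

**Step 1. From modules to fields.** We identify $M$ and fix a finite-degree starting point. $M\cong K=kG/\mathfrak m$ is a field, $G$ embeds in $K^*$, and $G$ generates $K$ over $k$ as a ring. The group $G$ has finite rank, so it has a finitely generated subgroup with periodic quotient. The quotient is a periodic abelian minimax group, so its series factors are finite or quasi-cyclic, it satisfies the minimal condition, and it is Chernikov: a direct sum of finitely many quasi-cyclic groups and a finite group. Taking the preimage of the finite summand, we get a finitely generated $N_0\le G$ with $G/N_0$ a divisible Chernikov group. Its primes lie in $Sp(G)$, as $G/N_0$ is a quotient of $G$.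

$K$ is integral over $k[N_0]$, so $k[N_0]$ is a field, and by Zariski's lemma it is finite over $k$. Put $k'=k[N_0]$, a finitely generated field. For finitely generated $N\ge N_0$ in $G$, $N/N_0$ is finite, and $k[N]=k(N)$ is a finite extension of $k$. For $N\le N'$ a transversal spans, so $[k(N'):k(N)]\le|N':N|$.

**Step 2. Claim: there is a finitely generated $N\ge N_0$ with $[k(N'):k(N)]=|N':N|$ for all finitely generated $N'\ge N$ in $G$.** We measure the defect by $\delta(N)=|N:N_0|/[k(N):k']$. For $N\le N'$,
$$\frac{\delta(N')}{\delta(N)}=\frac{|N':N|}{[k(N'):k(N)]}\ge1,$$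
so $\delta$ is non-decreasing. If $|N':N|=r$ is prime and the step is defective, the degree is at most $r-1$ and $\delta$ is multiplied by at least $r/(r-1)$. Since $r\in Sp(G)$, a finite set, $r/(r-1)\ge1+\varepsilon$ for a fixed $\varepsilon>0$. If $\delta$ is bounded, choose $N$ with $(1+\varepsilon)\delta(N)>\sup\delta$. Any $N'\ge N$ is reached from $N$ by finitely many steps of prime index, and none of them can be defective; so $N$ is as claimed. It remains to bound $\delta$.

**Step 3. Bounding $\delta$ by Kummer theory.** Work inside an algebraic closure of $K$. Let $k_\infty=k'(\mu_{r^\infty}:r\in Sp(G))$, an abelian Galois extension of $k'$ because $\operatorname{char}k\notin Sp(G)$, and let $I=G\cap k_\infty^*\supseteq N_0$. Let $N\geq N_0$ be finitely generated, and let $E$ be the exponent of $N/N_0$. Then $E$ is a product of primes from $Sp(G)$, $\mu_E\subset k_\infty$, and $N^E\subseteq k_\infty^*$. By Kummer theory $[k_\infty(N):k_\infty]$ is the order of the image of $N^E$ in $k_\infty^*/(k_\infty^*)^E$. The map $\nu\mapsto\nu^E$ from $N$ onto this image has kernel $N\cap k_\infty^*$: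 if $\nu^E=c^E$ with $c\in k_\infty^*$, then $\nu\in c\mu_E\subset k_\infty$. Hence
$$[k(N):k']\ge[k_\infty(N):k_\infty]=|N:N\cap k_\infty^*|,\qquad\delta(N)\le|N\cap I:N_0|\le|I:N_0| .$$

**Step 4. $I/N_0$ is finite.** This gives the bound. $I/N_0$ is the direct sum of its $r$-parts $I_r/N_0$, $r\in Sp(G)$. Let $d\in I_r$, say $d^{r^n}\in N_0\subseteq k'$. By Lemma 10, $d^w\in\mu_{r^\infty}k'^*$ with $v_r(w)=s$, where $s$ does not depend on $d$. As also $d^{r^n}\in k'^*$ and $\gcd(w,r^n)$ divides $r^s$, we get $d^{r^s}\in\mu_{r^\infty}k'^*$. So the torsion-free group $I_r^{\,r^s}\cong I_r$ embeds in $\mu_{r^\infty}k'^*$ modulo torsion, which is $k'^*$ modulo its torsion, a free abelian group by Lemma 9. As $I_r$ has finite rank, it is finitely generated, and the periodic group $I_r/N_0$ is finite. This proves the claim.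

**Step 5. Inducing, and making the module primitive.** For $N$ as in the claim, a transversal to $N$ in $G$ spans $K$ over $k(N)$. Finitely many of its elements lie in a finitely generated $N'\ge N$, where independence follows from $[k(N'):k(N)]=|N':N|$. So $K=\bigoplus_sk(N)s$, that is, $M=k(N)\otimes_{kN}kG$ with $\dim_kk(N)<\infty$. Among all pairs $(N,U)$ with $N$ finitely generated, $\dim_kU<\infty$ and $M=U\otimes_{kN}kG$, choose one with $\dim_kU$ minimal. $U$ is simple by (II). If $U$ were induced from $U'$ over a proper subgroup $N'<N$, then $N'$ is finitely generated, $\dim_kU'<\dim_kU$, and $M=U'\otimes_{kN'}kG$ by (I), contradicting minimality. So $U$ is primitive, and $N$ modulo the kernel is finitely generated. $\square$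

## 11. No primitive representation induces $\varphi$

Now let $m=p$, so $O'=O$, and let $k$ be finitely generated; the rest is as in Sections 3–7. By Lemmas 7 and 8, a primitive inducing module would live over some $N\le H$ containing, up to a bounded factor, all denominators in the $\alpha$-direction. Primitivity makes the commutative part act through a field. If that field contained enough scalars, we would find an eigenvector as in Lemma 6(c). A determinant computation shows that it does.

**Proof of Theorem 3.** Suppose $M$ is induced from a primitive module. By Lemma 7(c),(e), after conjugation we have a primitive (and simple) $kN$-module $U\le M_0$ with $N\le H$, $M_0=U\otimes_{kN}kH$ and $|F:F\cap N|<\infty$. Put $B=N\cap A$. By Lemma 8, $\mathrm{pr}(B)\supseteq m'O$ with $m'\geq 1$, $p\nmid m'$, and there is $y=g^la\in N$ with $l\ge1$, $a\in A$.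

**Step (i). The image $L$ of $kB$ in $\mathrm{End}_k(U)$ is a field.** Here primitivity is used. Let $F_n=N\cap\{a(\alpha,\beta,\gamma):\alpha,\beta,\gamma\in p^{-n}\mathbb Z\}$. It is finitely generated, and normal in $N$ by (1). As $m=p$, $B=\bigcup_nF_n$. If $b\in F_n$, then $b^{p^n}\in F$ acts on $M_0$ by a scalar in $k^*$. So the image of $kF_n$ in $\mathrm{End}_k(U)$ is generated by finitely many commuting elements satisfying equations $X^{p^n}=c$, $c\in k^*$, which are separable since $\operatorname{char}k\ne p$. Hence it is a finite product of fields.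

By conjugation $N$ permutes its primitive idempotents $\epsilon$, and $(U\epsilon)n=U(n^{-1}\epsilon n)$. We have $U=\bigoplus_\epsilon U\epsilon$ with all $U\epsilon\ne0$. The sum over an orbit is a submodule, so $N$ is transitive on the $\epsilon$, and $U$ is induced from the stabilizer of one $\epsilon$ acting on $U\epsilon$. By primitivity there is only one $\epsilon$, and the image of $kF_n$ is a field. $L$ is an ascending union of these fields.

**Step (ii). Scalars in $L$.** We locate the roots of unity in $L$. For $b\in B$ with $\mathrm{pr}(b)=\alpha$, (1) gives $b^{-1}y^{-1}by=a(0,l\alpha,0)\in B$. So $B\supseteq\{a(0,\beta,0):\beta\in lm'O\}$. These act as $e(lm'O)$. If $n_1$ is the prime-to-$p$ part of $lm'$, then $lm'O=n_1O$ and $O=n_1O+\mathbb Z$, because $n_1$ acts bijectively on $O/\mathbb Z\cong C_{p^\infty}$. Hence $e(lm'O)=\mu_{p^\infty}$. Let $K_1=k(\mu_{p^\infty})$, and let $K_2\subseteq K$ be the image of $k[B\cap Z']$, a field of scalars since it is a ring algebraic over $k$. Then $K_1\subseteq K_2\subseteq L$.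

**Step (iii). A criterion for a contradiction.** Let $\sigma_n$ be the operator of $a(m'/p^n,0,0)$ on $M_0$. We claim: there is no field $K_5$ with $K_2\subseteq K_5\subseteq K$ and $[K_5:K_2]<\infty$ such that, for all $n$, $\sigma_n$ acts on $UK_5$ as an element of the ring $S$ of operators on $UK_5$ generated by $B$ and $K_5$.

As $B$ commutes with $K$, elements of $kB$ that kill $U$ kill $UK_5$. So $S$ is an image of $L\otimes_{K_2}K_5$, which is a finite-dimensional commutative $L$-algebra. A cyclic $S$-submodule of $UK_5$ is finite-dimensional over $L$, so $UK_5$ contains a simple $S$-submodule $fS$, on which $S$ acts through a field containing $K_5\supseteq\mu_{p^\infty}$. If $\sigma_n$ acts as an element of $S$ for all $n$, then, as $\sigma_n^{p^n}$ is the operator $1$ of $a(m',0,0)$, $\sigma_n$ acts on $f$ as a scalar in $\mu_{p^n}\subset K$. Every $\alpha\in m'O$ is an integer multiple of some $m'/p^n$, so $f\cdot a(\alpha,0,0)\in Kf$ for all $\alpha\in m'O$, contradicting Lemma 6(c).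

**Step (iv). What must be bounded.** We translate (iii) into a statement about exponents of $q$. For $n\ge0$ choose $b_n=a(m'/p^n,\beta_n,\gamma_n)\in B$. As operators, $\sigma_n=b_n\,e(-\beta_n)\,q^{-\gamma_n}$, and $e(-\beta_n)\in K_1$. So by (iii) a contradiction arises once all $q^{\gamma_n}$ lie in one finite extension $K_5\subseteq K$ of $K_2$.

Let $\Gamma=\{\gamma:a(0,\beta,\gamma)\in B\text{ for some }\beta\}\le O$. Then $q^\Gamma\subset K_2$, since $e(\beta)\in K_1$. As $|F:F\cap N|<\infty$, $\Gamma$ contains a non-zero integer. If $\Gamma\supseteq m''O$ with $p\nmid m''$, then $O=m''O+\mathbb Z$ and $q\in k$ give $q^{\gamma_n}\in K_2$ for all $n$, a contradiction. So by Lemma 5 $\Gamma$ has bounded denominators. From $b_n^{p^n}b_0^{-1}=a(0,\ast,p^n\gamma_n-\gamma_0)\in B$ we see that $p^n\gamma_n-\gamma_0\in\Gamma$. Hence there is $C_1\geq 0$ with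
$$\Gamma\le p^{-C_1}\mathbb Z,\qquad p^n\gamma_n=t_np^{-C_1},\quad t_n\in\mathbb Z,\quad\text{for all }n .$$
Put $q_1=q^{p^{-C_1}}$, an element of infinite order, and $K_3=K_1(q_1)\subseteq K$. As $K_2$ is spanned by elements $e(\beta)q^\gamma$ with $\gamma\in\Gamma$, $K_3\supseteq K_2$.

**Step (v). Elements of $U$ linearly independent over $K_2$ are independent over $K$.** This lets us change scalars without losing rank. Let $(u_i)$ be a $K_2$-basis of $U$, and $Q$ a transversal to $N\cap Z'=B\cap Z'$ in $Z'$. Different elements of $Q$ lie in different cosets of $N$, so $\sum_{z\in Q}Uz$ is direct, and the elements $u_iz$ are independent over $K_2$. Let $\theta(z)$ be the scalar by which $z$ acts; $K=\sum_{z\in Q}K_2\theta(z)$. If $\sum_i\kappa_iu_i=0$ with $\kappa_i=\sum_zc_{iz}\theta(z)$, $c_{iz}\in K_2$, then $\sum c_{iz}u_iz=0$, so all $c_{iz}=0$. Hence $UK=U\otimes_{K_2}K$, and with $U_3=UK_3$ also $UK=U_3\otimes_{K_3}K$.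

**Step (vi). A finite rank.** We find a Laurent polynomial ring over which $U_3$ has finite rank. Let $a\in A_\nu$ for the above $y=g^la$, and put $\lambda=lp^\nu$. As in Lemma 8(b), $y^{p^\nu}$ equals $g^\lambda$ times an element $a'$ of $A$ with integral $\mathrm{pr}(a')$, so it acts as multiplication by $\xi=\kappa u^\lambda$ with $\kappa\in K^*$. Since $y\in N$ acts $K$-linearly, $U_3$ is invariant under $B$ and $\xi^{\pm1}$. By Lemma 6(a) it is torsion-free over $K_3[\xi^{\pm1}]$. By (v) its rank $R$ over $K_3[\xi^{\pm1}]$ equals the rank of $UK=U_3\otimes_{K_3}K$ over $K[\xi^{\pm1}]=K[u^{\pm\lambda}]$. Now $v_n=v_0/w_n$, so $UK\subseteq M_0\subseteq v_0K(u)$, and that rank is at most $\dim_{K(u^\lambda)}v_0K(u)=\lambda$. So $1\le R<\infty$.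

**Step (vii). The determinant of $b_n$.** We show that $q_1^{Rt_n}$ is a $p^n$-th power in $K_3$. As $a'$ commutes with $b_n$, (1) gives $y^{-p^\nu}b_ny^{p^\nu}=b_n\,a(0,\lambda m'/p^n,0)$, so for $v\in U_3$
$$(v\xi)b_n=\zeta_n^{-1}(vb_n)\xi,\qquad\zeta_n=e(\lambda m'/p^n)\in\mu_{p^n}\subset K_3 .$$
So $b_n$ extends to a bijection of the $R$-dimensional $K_3(\xi)$-space $U_3\otimes_{K_3[\xi^{\pm1}]}K_3(\xi)$ which is semilinear with respect to $\tau:\xi\mapsto\zeta_n^{-1}\xi$, and $\tau^{p^n}=1$. Let $\Delta$ be its matrix in some basis and $\delta=\det\Delta\in K_3(\xi)^*$. The matrix of $b_n^{p^n}$ is $\tau^{p^n-1}(\Delta)\cdots\tau(\Delta)\Delta$. On the other hand $b_n^{p^n}=a(m',p^n\beta_n,p^n\gamma_n)$ acts as the scalar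
$$\kappa_n=e(\beta_n)^{p^n}q_1^{t_n}\in K_3 .$$
Taking determinants,
$$\prod_{j=0}^{p^n-1}\tau^j(\delta)=\kappa_n^R .$$
In $K_3((\xi))$ write $\delta=c_0\xi^s(1+\cdots)$ with $c_0\in K_3^*$. The left side has leading term $c_0^{p^n}\zeta\,\xi^{sp^n}$, where $\zeta$ is a power of $\zeta_n^s$. The right side is a constant, so $s=0$, $\zeta=1$ and $c_0^{p^n}=\kappa_n^R$. Therefore
$$q_1^{Rt_n}=\bigl(c_0\,e(\beta_n)^{-R}\bigr)^{p^n}\in(K_3^*)^{p^n}\quad\text{for all }n .$$

**Step (viii). The contradiction.** Since $K_3=k(q_1,\mu_{p^\infty})$, Lemma 11 gives $p^n\mid p^CRt_n$ with $C$ and $R$ independent of $n$. With $C_3=C+v_p(R)$ we get $p^n\mid p^{C_3}t_n$, so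
$$\gamma_n=t_np^{-C_1-n}\in p^{-C_1-C_3}\mathbb Z\quad\text{for all }n .$$
Then all $q^{\gamma_n}$ lie in $K_5=K_2(q^{p^{-C_1-C_3}})\subseteq K$, which is finite over $K_2$. By Step (iv) this is impossible. $\square$

So for this $\varphi$ neither of the two requirements of the problem can be met even separately: by Theorem 1 no inducing representation has $N/\mathrm{Ker}\,\psi$ finitely generated, and by Theorem 3 none is primitive.
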